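\title{The minimax rate for estimating a H\"older-smooth score}

\begin{abstract}
Given $n$ independent samples from a positive density $\rho$ on $\mathbb{R}^d$, we estimate the score $\nabla\log\rho$ in squared $L^2(\rho)$ norm. For $\beta\ge1$ we prove that the minimax risk over $\alpha$-subgaussian densities with $(L,\beta)$-H\"older score is of order $n^{-2\beta/(d+2\beta+2)}$, with no logarithmic factor, for every $L>\alpha^{-2}$. For $L=\alpha^{-2}$ the class is a Gaussian location family and for $L<\alpha^{-2}$ it is empty. The case $\beta>1$ answers a question of Wibisono, Wu and Yang. The upper bound is attained by a kernel estimator whose bandwidth depends on the density at the point of evaluation and which uses neither $\alpha$ nor $L$. If the subgaussian assumption is replaced by a bound on the $q$-th moment, then for every $\beta>0$ the exponent becomes $\min\{2\beta/(d+2\beta+2),\,q/(d+q)\}$; the bounds match up to constants when $q>2d\beta/(d+2)$ and up to logarithmic factors otherwise.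
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\rho$ be a positive differentiable probability density on $\mathbb{R}^d$. Its \emph{score} is the vector field $s=\nabla\log\rho=\nabla\rho/\rho$. The score determines $\log\rho$ up to an additive constant, and hence determines $\rho$, but it does not involve the normalizing constant. We observe independent samples $X_1,\dots,X_n$ from $\rho$. An estimator is a measurable map $\hat s(x)=\hat s(x;X_1,\dots,X_n)\in\mathbb{R}^d$, and its loss is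
\[
\ell(\hat s,\rho)=\|\hat s-s\|_{L^2(\rho)}^2=\int\|\hat s(x)-s(x)\|^2\rho(x)\,dx .
\]
This is the mean squared error at a fresh point drawn from $\rho$: errors in regions of low density are discounted but not ignored. For a class $\mathcal{P}$ of densities the \emph{minimax risk} is
\[
\mathcal{R}_n(\mathcal{P})=\inf_{\hat s}\ \sup_{\rho\in\mathcal{P}}\ \mathbb{E}\,\ell(\hat s,\rho).
\]

The simplest case is $\rho=N(\mu,\alpha^2I)$ with $\alpha$ known. Then $s(x)=-(x-\mu)/\alpha^2$, and the estimator $\hat s(x)=-(x-\bar X)/\alpha^2$ built on the sample mean $\bar X$ has risk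
\begin{equation}\label{eq:gauss-risk}
\alpha^{-4}\,\mathbb{E}\|\bar X-\mu\|^2=\frac{d}{n\alpha^2}.
\end{equation}
Already here the score is unbounded. A class that contains Gaussians can therefore restrict the derivatives of $s$ but not $s$ itself, and this shapes the following definition. We write $D^jf(x)$ for the $j$-th derivative of $f$ at $x$, viewed as a multilinear map, $\|D^jf(x)\|$ for its operator norm with respect to Euclidean norms, and $D^0f=f$.

\begin{definition}\label{def:classes}
Let $\beta>0$, $k=\lceil\beta\rceil-1$ and $\theta=\beta-k\in(0,1]$. A vector field $s:\mathbb{R}^d\to\mathbb{R}^d$ is \emph{$(L,\beta)$-H\"older} if it is $k$ times continuously differentiable, $\sup_x\|D^js(x)\|\le L$ for $1\le j\le k$, and $\|D^ks(x)-D^ks(y)\|\le L\|x-y\|^{\theta}$ for all $x,y$. A density $\rho$ is \emph{$\alpha$-subgaussian} if $X\sim\rho$ satisfies $\mathbb{E}\exp\langle u,X-\mathbb{E}X\rangle\le\exp(\alpha^2\|u\|^2/2)$ for all $u\in\mathbb{R}^d$. The class $\mathcal{P}_{\alpha,L,\beta}$ consists of the positive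 differentiable $\alpha$-subgaussian densities on $\mathbb{R}^d$ whose score is $(L,\beta)$-H\"older.
\end{definition}

For $\beta\le1$ we have $k=0$, and the condition reads $\|s(x)-s(y)\|\le L\|x-y\|^\beta$. For $\beta\ge1$ an $(L,\beta)$-H\"older field is $L$-Lipschitz.

Three known results frame the question; all hold for fixed parameters and large $n$.
\begin{itemize}
\item[(i)] For every $L$, a Gaussian-kernel (empirical Bayes smoothed) estimator, tuned using $n,d,\alpha,L$, has risk at most $Cd\alpha^2L^2(\log n)^{d/(d+4)}n^{-2/(d+4)}$ uniformly over $\mathcal{P}_{\alpha,L,1}$. Conversely, for every $d\ge1$ and $\alpha>0$ there are $c=c(d,\alpha)>0$ and $L=L(d,\alpha)$ with $\mathcal{R}_n(\mathcal{P}_{\alpha,L,1})\ge c\,n^{-2/(d+4)}$.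
\item[(ii)] For $0<\beta\le1$, a Gaussian-kernel estimator, tuned using $n,d,\alpha,L,\beta$, has risk at most $Cd^\beta L^2\alpha^{2\beta}(\log n)^{d\beta/(d+2\beta+2)}n^{-2\beta/(d+2\beta+2)}$ uniformly over $\mathcal{P}_{\alpha,L,\beta}$.
\item[(iii)] (Stone.) For densities supported on a $d$-dimensional cube that lie in a H\"older class of smoothness $m$, the optimal mean squared $L^2$ rate for estimating the $r$-th derivative of the density is $n^{-2(m-r)/(2m+d)}$.
\end{itemize}
The problem, posed as open by Wibisono, Wu and Yang \cite{WWY}, is to determine the order of $\mathcal{R}_n(\mathcal{P}_{\alpha,L,\beta})$ in $n$ for $\beta>1$, when $L$ is large enough that the class is not degenerate.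

There is a natural guess. If $s$ has smoothness $\beta$, then $\rho$ has smoothness $\beta+1$ on compact sets, and where $\rho$ is bounded below, estimating $\nabla\rho/\rho$ resembles estimating $\nabla\rho$. Taking $m=\beta+1$ and $r=1$ in (iii) gives $n^{-2\beta/(d+2\beta+2)}$, the power of $n$ in (i) and (ii). The guess is not a proof. The density tends to zero at infinity, so an error in $\nabla\rho$ is divided by an arbitrarily small number; the derivatives of $\rho$, measured relative to $\rho$, grow like powers of the unbounded score; and a lower bound must be built from densities that respect the given constants $\alpha$ and $L$.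

\subsection{Results}

\begin{theorem}\label{thm:subg}
Let $\beta\ge1$, $d\ge1$ and $\alpha>0$.
\begin{enumerate}
\item[(1)] If $L>\alpha^{-2}$, there are constants $0<c\le C$ depending only on $(d,\alpha,L,\beta)$ such that for all large $n$
\[
c\,n^{-\frac{2\beta}{d+2\beta+2}}\le\mathcal{R}_n(\mathcal{P}_{\alpha,L,\beta})\le C\,n^{-\frac{2\beta}{d+2\beta+2}} .
\]
The upper bound is attained by an explicit estimator that depends only on $(n,d,\beta)$.
\item[(2)] If $L=\alpha^{-2}$, then $\mathcal{P}_{\alpha,L,\beta}=\{N(\mu,\alpha^2I):\mu\in\mathbb{R}^d\}$ and $\frac{1}{16n\alpha^2}\le\mathcal{R}_n(\mathcal{P}_{\alpha,L,\beta})\le\frac{d}{n\alpha^2}$.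
\item[(3)] If $L<\alpha^{-2}$, then $\mathcal{P}_{\alpha,L,\beta}$ is empty.
\end{enumerate}
\end{theorem}

So the guess is correct, with no logarithmic factor, and the class is non-degenerate exactly when $L>\alpha^{-2}$. For $\beta=1$ the theorem removes the logarithm from (i).

The proof of the upper bound uses the subgaussian assumption only through one finite moment, so it is natural to ask what happens when nothing more is assumed. For $q,A>0$ let $\mathcal{M}_{q,A,L,\beta}$ be the class of positive differentiable densities with $(L,\beta)$-H\"older score such that $\mathbb{E}\|X-a\|^q\le A^q$ for some $a\in\mathbb{R}^d$. Put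
\[
q_*=\frac{2d\beta}{d+2}.
\]

\begin{theorem}\label{thm:moment}
Let $\beta,q,A>0$ and $d\ge1$. There is $L_0=L_0(d,q,A,\beta)$ such that for every $L\ge L_0$ there are constants $0<c\le C$, depending only on $(d,q,A,L,\beta)$, with the following property for all large $n$.
\begin{itemize}
\item If $q>q_*$, then $c\,n^{-\frac{2\beta}{d+2\beta+2}}\le\mathcal{R}_n(\mathcal{M}_{q,A,L,\beta})\le C\,n^{-\frac{2\beta}{d+2\beta+2}}$.
\item If $q\le q_*$, then $c\,n^{-\frac{q}{d+q}}\le\mathcal{R}_n(\mathcal{M}_{q,A,L,\beta})\le C(\log n)^C\,n^{-\frac{q}{d+q}}$.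
\end{itemize}
The upper bounds hold for every $L>0$.
\end{theorem}

The two exponents agree at $q=q_*$, and up to logarithmic factors the minimax risk is $n^{-\min\{2\beta/(d+2\beta+2),\,q/(d+q)\}}$. For $\beta<1$ the class $\mathcal{P}_{\alpha,L,\beta}$ is empty (Proposition~\ref{prop:empty}), so in that range Theorem~\ref{thm:moment} is the meaningful statement.

Section~\ref{sec:heur} explains where both exponents come from and works one case by hand. Section~\ref{sec:tools} recalls the standard facts that we use. Section~\ref{sec:threshold} proves parts (2) and (3) of Theorem~\ref{thm:subg}, Section~\ref{sec:upper} the upper bounds, and Section~\ref{sec:lower} the lower bounds.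

\subsection{Notation}

Besides $k$ and $\theta$ from Definition~\ref{def:classes} we use
\[
\nu=d+2\beta+2,\qquad\gamma=\frac{d+2}{\nu},\qquad\eta=\frac{d}{d+q},
\]
so that the two exponents are $1-\gamma=2\beta/\nu$ and $1-\eta=q/(d+q)$. Expanding $(d+2)(d+q)>d(d+2\beta+2)$ shows that
\begin{equation}\label{eq:gamma-eta}
\gamma>\eta\iff q>q_*,\qquad\gamma=\eta\iff q=q_* .
\end{equation}
We write $\varphi=\log\rho$, $S(x)=1+\|s(x)\|$, $v_d$ for the volume of the unit ball, and $K_h=h^{-d}K(\cdot/h)$ for a kernel $K$. The letters $c,C$ denote positive constants that may change from line to line; they depend on the parameters of the class, never on $n$, on the point $x$ or on the unknown $\rho$.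

\section{The local sample size}\label{sec:heur}

Nothing in this section is used in the proofs. Near a point $x$, a window of width $h$ contains about $n\rho(x)h^d$ samples, so the relevant sample size at $x$ is $n\rho(x)$, not $n$. The whole paper is an elaboration of this remark.

\subsection{A Gaussian on the line}

Take $d=1$, $\beta=2$ and $\rho=N(0,1)$, so that $k=1$, $\nu=7$ and $s(x)=-x$. Let $K\ge0$ be smooth, even, supported in $[-1,1]$, with $\int K=1$. Estimate $\rho(x)$ and $\rho'(x)$ by $\hat\rho(x)=\frac1n\sum_iK_h(x-X_i)$ and $\hat g(x)=\frac1n\sum_i(K_h)'(x-X_i)$, and $s(x)$ by $\hat g(x)/\hat\rho(x)$. The identity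
\begin{equation}\label{eq:ratio}
\frac{\hat g(x)}{\hat\rho(x)}-s(x)=\frac{\hat g(x)-s(x)\hat\rho(x)}{\hat\rho(x)}
\end{equation}
separates two tasks: the numerator is an average of independent terms and must be small, while the denominator only has to be comparable to $\rho(x)$. Grant the latter and consider the numerator.

Suppose $h(1+|x|)\le1$. For $|y-x|\le h$ we have $|\varphi(y)-\varphi(x)|=|y-x|\,|y+x|/2\le h(1+|x|)\le1$, so $\rho(y)\le e\rho(x)$ and $|\rho'(y)|=|y|\rho(y)\le e(1+|x|)\rho(x)$. Integrating by parts and using $\rho'(y)-s(x)\rho(y)=(x-y)\rho(y)$, the mean of the numerator is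
\[
\int K_h(x-y)(x-y)\rho(y)\,dy=h\int uK(u)\rho(x-hu)\,du=h\int uK(u)\bigl(\rho(x-hu)-\rho(x)\bigr)du,
\]
where the last step uses $\int uK=0$. Its absolute value is at most $eh^2(1+|x|)\rho(x)$. Two features persist in general. The order $h^2=h^\beta$ needs the vanishing moment: if $\int uK\ne0$ the mean is of order $h\rho(x)$. And the factor $1+|x|=S(x)$ is real, since the leading term as $h\to0$ is $h^2x\rho(x)\int u^2K$. Each summand of the numerator is bounded by $Ch^{-2}$, because $|x|\le1/h$, and is nonzero with probability at most $2eh\rho(x)$, so the variance is at most $C\rho(x)/(nh^3)$. Dividing by $\rho(x)^2$, the squared error at $x$ is of order at most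
\begin{equation}\label{eq:example}
(1+x^2)\,h^4+\frac{1}{n\rho(x)h^3}.
\end{equation}

If $h$ does not depend on $x$, then multiplying the variance term by $\rho(x)$ cancels the density, and the integral is $(nh^3)^{-1}$ times the length of the region in which we estimate. For the region $\{\rho\ge1/n\}$ this length is of order $\sqrt{\log n}$; balancing gives $h^7=\sqrt{\log n}/n$ and the bound $(\log n)^{2/7}n^{-4/7}$. In general this computation gives $(\log n)^{d\beta/\nu}n^{-2\beta/\nu}$, which has the form of the bounds in (i) and (ii).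

Now let the bandwidth follow the local sample size: $h(x)=(n\rho(x))^{-1/7}$. Then \eqref{eq:example} is at most $2(1+x^2)(n\rho(x))^{-4/7}$, and the weighted integral is at most $2n^{-4/7}\int(1+x^2)\rho^{3/7}dx$, which converges. The logarithm has disappeared. The computation is valid where $h(x)(1+|x|)\le1$, that is, where $n\rho(x)\ge(1+|x|)^7$. At the remaining points estimate $s$ by $0$; there $\rho^{6/7}\le(1+|x|)^6n^{-6/7}$, so the cost is at most $n^{-6/7}\int x^2(1+|x|)^6\rho^{1/7}dx$, which is of smaller order.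

\subsection{The two exponents}

In general the squared bias is $h^{2\beta}$ up to powers of $S(x)$, and the variance is $(n\rho(x)h^{d+2})^{-1}$. They balance at $h=(n\rho(x))^{-1/\nu}$. The same scale appears from below. Adding to $\varphi$ a bump of width $h\le1$ and height $h^{\beta+1}$ keeps the score $\beta$-H\"older and changes it by $h^\beta$; the Kullback--Leibler divergence between the two $n$-sample laws is of order $n\rho(x)h^d\cdot h^{2\beta+2}=n\rho(x)h^\nu$, so the bump cannot be detected when $h\le(n\rho(x))^{-1/\nu}$. Where $n\rho(x)<1$ even bumps of unit width and height are invisible. This suggests a risk of order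
\[
\int\rho\,\min\{1,(n\rho)^{-2\beta/\nu}\}\,dx=n^{-2\beta/\nu}\int_{\rho\ge1/n}\rho^\gamma\,dx+\mathbb{P}\bigl(\rho(X)<1/n\bigr).
\]
For light tails $\int\rho^\gamma$ converges and the first term dominates. Under a $q$-th moment bound the second term can be large: let $\rho$ have a plateau of height $1/n$ on a ball of radius $R$. The plateau has mass of order $R^d/n$ and contributes $R^{d+q}/n$ to the moment, so $R=n^{1/(d+q)}$ is allowed, and the mass is then $n^{-q/(d+q)}$.

To turn this into a proof we must control $S$ with no a priori bound on the score, choose $h(x)$ without knowing $\rho(x)$, keep the denominator in \eqref{eq:ratio} away from zero, and place the bumps on densities that stay in the class.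

\section{Standard facts}\label{sec:tools}

\paragraph{Higher derivatives.} For $C^j$ functions, the Leibniz rule and the higher chain rule (Fa\`a di Bruno's formula) read
\begin{gather}
D^j(fg)[e_1,\dots,e_j]=\sum_{I\subset\{1,\dots,j\}}D^{|I|}f[e_I]\;D^{j-|I|}g[e_{I^c}],\label{eq:leibniz}\\
D^j(G\circ a)[e_1,\dots,e_j]=\sum_{\pi}D^{|\pi|}G(a)\bigl[D^{|B|}a[e_B]:B\in\pi\bigr],\label{eq:faa}
\end{gather}
where $e_I$ is the list of the vectors $e_i$ with $i\in I$, and $\pi$ runs over the partitions of $\{1,\dots,j\}$ into blocks $B$, with $j\ge1$. For a scalar function $\psi$ we have $\|D^j\nabla\psi\|=\|D^{j+1}\psi\|$.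

\paragraph{H\"older fields.} The sum of an $(L_1,\beta)$-H\"older and an $(L_2,\beta)$-H\"older field is $(L_1+L_2,\beta)$-H\"older. If $\psi\in C^{k+2}(\mathbb{R}^d)$ satisfies $\|D^{k+1}\psi\|\le a$ and $\|D^{k+2}\psi\|\le a'$ everywhere, then by the mean value inequality and $\min\{A,B\}\le A^{1-\theta}B^\theta$,
\begin{equation}\label{eq:interp}
\|D^{k+1}\psi(x)-D^{k+1}\psi(y)\|\le\min\{2a,\,a'\|x-y\|\}\le2a^{1-\theta}(a')^\theta\|x-y\|^\theta .
\end{equation}
In particular, if $\|D^i\psi\|\le B$ on $\mathbb{R}^d$ for $1\le i\le k+2$, then $\nabla\psi$ is $(2B,\beta)$-H\"older.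

\paragraph{Subgaussian laws.} Let $X$ be $\alpha$-subgaussian with mean $\mu$, let $e$ be a unit vector and $f=\langle e,X-\mu\rangle$. Markov's inequality applied to $e^{tf/\alpha^2}$ gives $\mathbb{P}(f\ge t)\le e^{-t^2/(2\alpha^2)}$ for $t\ge0$. A union bound over the coordinates gives $\mathbb{P}(\|X-\mu\|>t)\le2d\,e^{-t^2/(2d\alpha^2)}$, and integrating against $qt^{q-1}dt$,
\begin{equation}\label{eq:subg-moment}
\mathbb{E}\|X-\mu\|^q\le C(q,d)\,\alpha^q\qquad\text{for every }q>0 .
\end{equation}
From $1+\frac{t^2}2\mathbb{E}f^2\le\mathbb{E}\cosh(tf)\le e^{\alpha^2t^2/2}$ and $t\to0$ we get $\mathbb{E}f^2\le\alpha^2$.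

\paragraph{Bernstein's inequality.} If $Y_1,\dots,Y_m$ are independent copies of a real variable $Y$ with $|Y-\mathbb{E}Y|\le M$ and $\operatorname{Var}Y\le\sigma^2$, then for $t>0$
\begin{equation}\label{eq:bernstein}
\mathbb{P}\Bigl(\Bigl|\frac1m\sum_{i=1}^mY_i-\mathbb{E}Y\Bigr|>t\Bigr)\le2\exp\Bigl(-\frac{mt^2}{2\sigma^2+2Mt/3}\Bigr).
\end{equation}

\paragraph{Two-point bounds.} For laws $P,Q$ with positive densities $p,q$, the total variation distance satisfies $1-\operatorname{TV}(P,Q)=\int\min\{p,q\}$, and $\operatorname{KL}(P\|Q)=\int p\log(p/q)$. We use additivity, $\operatorname{KL}(P^{\otimes n}\|Q^{\otimes n})=n\operatorname{KL}(P\|Q)$; the bound $\operatorname{KL}(P\|Q)\le\int(p-q)^2/q$, which follows from $\log t\le t-1$; and Pinsker's inequality $\operatorname{TV}\le\sqrt{\operatorname{KL}/2}$. If $U,V\ge0$ are measurable with $U+V\ge a$ everywhere, then $\mathbb{E}_PU+\mathbb{E}_QV\ge\int(U+V)\min\{p,q\}\ge a(1-\operatorname{TV}(P,Q))$. Hence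
\begin{equation}\label{eq:twopoint}
\operatorname{KL}(P\|Q)\le\tfrac12\ \text{ and }\ U+V\ge a\quad\Longrightarrow\quad\mathbb{E}_PU+\mathbb{E}_QV\ge a/2 .
\end{equation}
The bound $U+V\ge a$ will always come from the inequality
\begin{equation}\label{eq:parallelogram}
\|z-z_0\|^2+\|z-z_1\|^2\ge\tfrac12\|z_0-z_1\|^2\qquad(z,z_0,z_1\in\mathbb{R}^d).
\end{equation}

\section{The threshold $L\alpha^2=1$}\label{sec:threshold}

The two conditions that define $\mathcal{P}_{\alpha,L,\beta}$ pull in opposite directions. Subgaussian tails force $\varphi$ to fall quadratically, while a H\"older score limits how fast it can fall. For $\beta<1$ the conflict cannot be resolved.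

\begin{proposition}\label{prop:empty}
If $0<\beta<1$, then $\mathcal{P}_{\alpha,L,\beta}$ is empty for all $\alpha,L>0$.
\end{proposition}

\begin{proof}
Let $\rho$ be in the class, with mean $\mu$. Integrating $s$ along the segment from $\mu$ to $x$ gives $\varphi(x)\ge\varphi(\mu)-\|s(\mu)\|\|x-\mu\|-L\|x-\mu\|^{1+\beta}$. So for a unit vector $e$ and $R\ge1$ the unit ball about $\mu+Re$ has mass at least $e^{-C_\rho R^{1+\beta}}$, with $C_\rho$ independent of $R$. The ball lies in $\{\langle e,x-\mu\rangle\ge R-1\}$, which has mass at most $e^{-(R-1)^2/(2\alpha^2)}$. Since $1+\beta<2$, these bounds are incompatible for large $R$.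
\end{proof}

For $\beta\ge1$ the conflict is quantitative. In each direction the variance is at most $\alpha^2$, the Fisher information turns out to be at most $L$, and their product is at least $1$.

\begin{proof}[Proof of Theorem~\ref{thm:subg}, parts (2) and (3)]
We use the following fact. If $G$ is locally Lipschitz on $\mathbb{R}^d$, $e$ is a unit vector, and $G$ and $\partial_eG$ are integrable, then $\int\partial_eG=0$. Indeed, let $\zeta\in C_c^\infty$ equal $1$ near $0$. The function $\zeta(\cdot/R)G$ is Lipschitz with compact support, hence absolutely continuous on each line parallel to $e$, so $\int\zeta(x/R)\,\partial_eG\,dx=-R^{-1}\int(\partial_e\zeta)(x/R)\,G\,dx$. Let $R\to\infty$ and use dominated convergence.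

Let $\rho\in\mathcal{P}_{\alpha,L,\beta}$ with $\beta\ge1$ and mean $\mu$. Put $f(x)=\langle e,x-\mu\rangle$ and $s_e=\langle e,s\rangle$. Since $s$ is $L$-Lipschitz, $\|s(x)\|\le\|s(0)\|+L\|x\|$, so $\mathbb{E}s_e^2<\infty$ by \eqref{eq:subg-moment}, and $|\partial_es_e|\le L$ almost everywhere. The functions $\rho f$ and $\rho s_e$ are locally Lipschitz and integrable, and so are integrable their derivatives $\partial_e(\rho f)=\rho s_ef+\rho$ and $\partial_e(\rho s_e)=\rho s_e^2+\rho\,\partial_es_e$. Therefore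
\[
\mathbb{E}[s_ef]=-1,\qquad\mathbb{E}[s_e^2]=-\mathbb{E}[\partial_es_e]\le L .
\]
With $\mathbb{E}f^2\le\alpha^2$ and the Cauchy--Schwarz inequality,
\[
1=(\mathbb{E}[s_ef])^2\le\mathbb{E}[s_e^2]\;\mathbb{E}[f^2]\le L\alpha^2 ,
\]
which proves (3). If $L\alpha^2=1$, both inequalities are equalities. Then $\mathbb{E}f^2=\alpha^2$ and $s_e=af$ almost everywhere for a constant $a$, hence everywhere by continuity, and $a\alpha^2=\mathbb{E}[s_ef]=-1$. This holds for every $e$, so $s(x)=-(x-\mu)/\alpha^2$ and $\rho=N(\mu,\alpha^2I)$. Conversely, $N(\mu,\alpha^2I)$ satisfies the subgaussian inequality with equality, and its score has first derivative $-\alpha^{-2}I$ and vanishing higher derivatives, so it is $(\alpha^{-2},\beta)$-H\"older for $\beta\ge1$.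

The upper bound on the risk is \eqref{eq:gauss-risk}. For the lower bound let $\rho_0,\rho_1$ be the Gaussians with means $0$ and $\mu_1=\alpha n^{-1/2}e$, and $s_0,s_1$ their scores, so that $\|s_0-s_1\|^2=1/(n\alpha^2)$ everywhere. Then $\operatorname{KL}(\rho_0\|\rho_1)=\|\mu_1\|^2/(2\alpha^2)=1/(2n)$. By Pinsker's inequality $\int\min\{\rho_0,\rho_1\}\ge\frac12$, so by \eqref{eq:parallelogram}, for every sample,
\[
\ell(\hat s,\rho_0)+\ell(\hat s,\rho_1)\ge\int\frac{1}{2n\alpha^2}\min\{\rho_0,\rho_1\}\,dx\ge\frac1{4n\alpha^2}.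
\]
The $n$-sample laws have divergence $\frac12$, so by \eqref{eq:twopoint} the two risks add up to at least $1/(8n\alpha^2)$, and the larger is at least $1/(16n\alpha^2)$.
\end{proof}

\section{The upper bound}\label{sec:upper}

By \eqref{eq:subg-moment}, $\mathcal{P}_{\alpha,L,\beta}\subset\mathcal{M}_{q,A,L,\beta}$ with $q=q_*+1$ and $A=C(d,\beta)\alpha$. It therefore suffices to work in the moment class.

\subsection{The score is logarithmic in the density}

The class gives no bound on $s$. A substitute comes from $\int\rho=1$: if $\|s(x)\|$ is large, then $\rho$ grows exponentially in the direction of $s(x)$ over a unit distance, and this is possible only if $\rho(x)$ is exponentially small.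

\begin{lemma}\label{lem:local}
Let $\beta>0$ and let $\rho$ be a positive density with $(L,\beta)$-H\"older score.
\begin{enumerate}
\item[(a)] If $\|y-x\|\le1$, then $\|s(y)-s(x)\|\le L$ and $|\varphi(y)-\varphi(x)|\le(\|s(x)\|+L)\|y-x\|$.
\item[(b)] With $C_0=4^de^L/v_d>1$ we have $\rho(x)\le C_0$ and $\|s(x)\|\le2\log(C_0/\rho(x))$ for all $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\|s(y)-s(x)\|\le L\|y-x\|^{\min\{\beta,1\}}\le L$. Integrating $\nabla\varphi=s$ along the segment from $x$ to $y$ gives the second bound.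

(b) For $\|z\|\le1$, part (a) gives $\varphi(x+z)-\varphi(x)-\langle s(x),z\rangle=\int_0^1\langle s(x+tz)-s(x),z\rangle\,dt\ge-L$. Let $e$ be a unit vector with $s(x)=\|s(x)\|e$. On the ball of radius $\frac14$ about $\frac34e$ we have $\|z\|\le1$ and $\langle s(x),z\rangle\ge\|s(x)\|/2$. Integrating $\rho(x+z)$ over this ball gives $1\ge\rho(x)e^{\|s(x)\|/2-L}v_d4^{-d}$, that is, $\rho(x)e^{\|s(x)\|/2}\le C_0$. Finally $C_0>1$ because $v_d\le2^d$.
\end{proof}

\subsection{Level sets}

The moment assumption enters the upper bound only through the next lemma, which bounds the two terms of the heuristic risk. Thanks to Lemma~\ref{lem:local}(b), powers of the score can be carried along at the price of logarithms of the density.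

\begin{lemma}\label{lem:level}
Let $\rho\in\mathcal{M}_{q,A,L,\beta}$. For all $\lambda>0$,
\begin{equation}\label{eq:level}
\operatorname{Vol}\{\rho\ge\lambda\}\le(v_d+A^q)\lambda^{-\eta},\qquad\mathbb{P}(\rho(X)<\lambda)\le(v_d+A^q)\lambda^{1-\eta}.
\end{equation}
For $0<t\le\frac12$,
\begin{gather}
\int_{\rho<t}(1+\|s\|^2)\,\rho\,dx\le C\,t^{1-\eta}\log^2\tfrac1t,\label{eq:low}\\
\int_{\rho\ge t}S^{2k}\rho^\gamma\,dx\le\begin{cases}C&\text{if }\gamma>\eta,\\ C\log^{2k+1}\frac1t&\text{if }\gamma=\eta,\\ C\,t^{\gamma-\eta}\log^{2k}\frac1t&\text{if }\gamma<\eta.\end{cases}\label{eq:high}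
\end{gather}
\end{lemma}

\begin{proof}
Let $R=\lambda^{-1/(d+q)}$, so that $R^d=\lambda^{-\eta}$ and $R^{-q}=\lambda^{1-\eta}$, and let $B$ be the ball of radius $R$ about $a$. By Markov's inequality $\mathbb{P}(X\notin B)\le A^q\lambda^{1-\eta}$. The part of $\{\rho\ge\lambda\}$ inside $B$ has volume at most $v_d\lambda^{-\eta}$, and the part outside has volume at most $\lambda^{-1}\mathbb{P}(X\notin B)\le A^q\lambda^{-\eta}$. The part of $\{\rho<\lambda\}$ inside $B$ has probability at most $\lambda v_dR^d=v_d\lambda^{1-\eta}$, and the part outside at most $A^q\lambda^{1-\eta}$. This proves \eqref{eq:level}.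

For \eqref{eq:low}, split $\{\rho<t\}$ into the sets $\{2^{-i-1}t\le\rho<2^{-i}t\}$, $i\ge0$. On the $i$-th set $\|s\|\le2\log C_0+2(i+1)\log2+2\log\frac1t$, and since $\log\frac1t\ge\log2$ this gives $1+\|s\|^2\le C(i+1)^2\log^2\frac1t$. The set has probability at most $C(2^{-i}t)^{1-\eta}$, and $\sum_i(i+1)^22^{-i(1-\eta)}<\infty$.

For \eqref{eq:high}, let $\lambda_i=2^it$ and let $i_*$ be the largest index with $\lambda_{i}\le C_0$. On $\{\lambda_i\le\rho<2\lambda_i\}$ we have $S\le1+2\log(C_0/\lambda_i)$, and the set has volume at most $C\lambda_i^{-\eta}$. As $\rho\le C_0$, the integral is at most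
\[
C\sum_{i=0}^{i_*}\bigl(1+2\log(C_0/\lambda_i)\bigr)^{2k}\lambda_i^{\gamma-\eta}.
\]
If $\gamma>\eta$, put $i=i_*-l$. Then $2^{-l-1}C_0<\lambda_i\le2^{-l}C_0$, and the sum is at most $C\sum_{l\ge0}(l+1)^{2k}2^{-l(\gamma-\eta)}<\infty$. If $\gamma\le\eta$, bound the first factor by $C\log^{2k}\frac1t$. For $\gamma=\eta$ there remain $i_*+1\le C\log\frac1t$ terms equal to $1$, and for $\gamma<\eta$ a geometric series with first term $t^{\gamma-\eta}$ and ratio $2^{\gamma-\eta}<1$.
\end{proof}

\subsection{The kernel and the bias}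

Fix $K\in C_c^\infty(\mathbb{R}^d)$, depending only on $d$ and $k$, supported in the unit ball, with
\begin{equation}\label{eq:kernel}
\int K=1,\qquad\int u^aK(u)\,du=0\quad\text{for all multi-indices }1\le|a|\le k .
\end{equation}
Such a kernel exists. Let $w\ge0$ be a nonzero smooth function supported in the unit ball. Then $(P,Q)\mapsto\int PQw$ is an inner product on the polynomials of degree at most $k$, so the linear functional $Q\mapsto Q(0)$ is represented by some polynomial $P$: $\int QPw=Q(0)$ for all such $Q$. Take $K=Pw$. Note that $\|K\|_1\ge1$, and that $K$ changes sign when $k\ge2$, since $\int u_1^2K=0$.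

As in the example, the mean of the numerator in \eqref{eq:ratio} will be the integral of the kernel against $(s(y)-s(x))\rho(y)$. We need a bound proportional to $\rho(x)$, and this requires a window on which $\rho$ is comparable to $\rho(x)$; by Lemma~\ref{lem:local}(a), width $1/S(x)$ suffices.

\begin{lemma}\label{lem:bias}
Let $\rho$ be a positive density with $(L,\beta)$-H\"older score. If $h>0$ and $hS(x)\le1$, then
\[
\Bigl\|\int K_h(x-y)\,\bigl(s(y)-s(x)\bigr)\rho(y)\,dy\Bigr\|\le C\,S(x)^k\rho(x)\,h^\beta,\qquad C=C(d,\beta,L).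
\]
\end{lemma}

\begin{proof}
Write $S=S(x)$ and let $B$ be the closed ball of radius $h\le1$ about $x$; the integrand vanishes outside $B$. By Lemma~\ref{lem:local}(a), $|\varphi(y)-\varphi(x)|\le1+L$ on $B$, so $\rho\le e^{1+L}\rho(x)$ on $B$. If $k=0$, then $\|s(y)-s(x)\|\le Lh^\beta$ on $B$ and the integral is at most $\|K\|_1Le^{1+L}\rho(x)h^\beta$.

Let $k\ge1$. On $B$ we have $\|D\varphi\|\le\|s(x)\|+L\le(1+L)S$, and $\|D^i\varphi\|\le L\le(1+L)S$ for $2\le i\le k+1$. Apply \eqref{eq:faa} to $\rho=e^\varphi$: a partition of $\{1,\dots,j\}$ has at most $j$ blocks, so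
\begin{equation}\label{eq:Drho}
\|D^j\rho\|\le C\rho(x)S^j\quad\text{on }B,\qquad0\le j\le k .
\end{equation}
Let $F(y)=(s(y)-s(x))\rho(y)$, a $C^k$ function with $F(x)=0$. By \eqref{eq:leibniz}, $D^kF$ is a sum of $2^k$ terms, each carrying $i$ derivatives on the first factor and $k-i$ on the second. We bound the change of each term between $x$ and a point $z\in B$.
\begin{itemize}
\item $i=0$. The term $(s(z)-s(x))\,D^k\rho(z)$ vanishes at $z=x$ and is at most $L\|z-x\|\cdot C\rho(x)S^k$.
\item $1\le i\le k-1$. The factor $D^is$ is bounded by $L$ and is $L$-Lipschitz, because $\|D^{i+1}s\|\le L$. By \eqref{eq:Drho} the factor $D^{k-i}\rho$ is bounded by $C\rho(x)S^{k-i}$ on $B$ and is Lipschitz there with constant $C\rho(x)S^{k-i+1}$. As $k-i+1\le k$, the change is at most $C\rho(x)S^k\|z-x\|$.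
\item $i=k$. The change of $\rho\,D^ks$ is at most $\rho(z)L\|z-x\|^\theta+L|\rho(z)-\rho(x)|\le C\rho(x)\|z-x\|^\theta+C\rho(x)S\|z-x\|$.
\end{itemize}
Since $\|z-x\|\le\|z-x\|^\theta$ on $B$ and $1\le S\le S^k$, we obtain $\|D^kF(z)-D^kF(x)\|\le C\rho(x)S^k\|z-x\|^\theta$. By Taylor's formula, $F(y)$ differs from its Taylor polynomial $T(y)$ of degree $k$ at $x$ by at most
\[
\frac{\|y-x\|^k}{k!}\sup_{z\in[x,y]}\|D^kF(z)-D^kF(x)\|\le C\rho(x)S^kh^\beta\qquad(y\in B).
\]
The polynomial $T$ is a combination of monomials $(y-x)^a$ with $1\le|a|\le k$, because $F(x)=0$, and $\int K_h(x-y)(y-x)^ady=(-h)^{|a|}\int u^aK(u)\,du=0$ by \eqref{eq:kernel}. The remainder contributes at most $\|K\|_1C\rho(x)S^kh^\beta$.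
\end{proof}

\subsection{The estimator}

The bandwidth $(n\rho(x))^{-1/\nu}$ depends on the unknown density, but only its order matters. We estimate $\rho(x)$ up to a factor $2$ from the first half of the sample and compute the kernel averages from the second half, so that conditionally on the first half the bandwidth is deterministic. For $n\ge3$ let
\[
m=\lfloor n/2\rfloor,\qquad r=(\log n)^{-2},\qquad t_n=\frac{(\log n)^{2\nu}}{n},
\]
and define the pilot estimate
\[
\tilde\rho(x)=\frac{\#\{i\le m:\|X_i-x\|\le r\}}{m\,v_d\,r^d}.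
\]
If $\tilde\rho(x)<t_n$, set $\hat s(x)=0$. Otherwise let $h=h(x)=(n\tilde\rho(x))^{-1/\nu}$ and
\[
\hat\rho(x)=\frac1m\sum_{i=m+1}^{2m}K_h(x-X_i),\qquad\hat g(x)=\frac1m\sum_{i=m+1}^{2m}h^{-d-1}(\nabla K)\Bigl(\frac{x-X_i}{h}\Bigr),
\]
and set $\hat s(x)=\Pi(\hat g(x)/\hat\rho(x))$ if $\hat\rho(x)>0$ and $\hat s(x)=0$ otherwise, where $\Pi$ is the nearest-point projection onto the ball of radius $(\log n)^2$ about $0$. The estimator depends only on $(n,d,\beta)$.

The logarithms play the following roles. Where $\rho\ge1/n$, Lemma~\ref{lem:local}(b) gives $S\le C\log n$, so on balls of radius $r$ the density is nearly constant, whatever $L$ is, once $n$ is large. The threshold $t_n$ is chosen so that $h\le(nt_n)^{-1/\nu}=r$ whenever $h$ is defined, and so that the windows contain many more than $\log n$ samples on average. The projection limits the loss on the rare events on which $\tilde\rho$ is wrong or $\hat\rho$ is close to zero.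

\begin{proposition}\label{prop:upper}
Let $\beta,q,A,L>0$. There are $n_0$ and $C$ such that for all $n\ge n_0$ and all $\rho\in\mathcal{M}_{q,A,L,\beta}$,
\[
\mathbb{E}\,\ell(\hat s,\rho)\le\begin{cases}C\,n^{-2\beta/\nu}&\text{if }q>q_*,\\ C(\log n)^C\,n^{-q/(d+q)}&\text{if }q\le q_*.\end{cases}
\]
\end{proposition}

\begin{proof}
By Tonelli's theorem the risk is $\int\rho(x)\,\mathbb{E}\|\hat s(x)-s(x)\|^2dx$. We split the integral at the level $4t_n$, which satisfies $1/n\le4t_n\le\frac12$ for large $n$.

\medskip\noindent\emph{Step 1: points with $\rho(x)<4t_n$.} Since $\|\hat s\|\le(\log n)^2$, we have $\|\hat s-s\|^2\le2(\log n)^4(1+\|s\|^2)$. By \eqref{eq:low} these points contribute at most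
\begin{equation}\label{eq:step1}
C(\log n)^6\,t_n^{1-\eta}\le C(\log n)^{6+2\nu}\,n^{-(1-\eta)} .
\end{equation}

\medskip\noindent\emph{Step 2: the density is nearly constant near a bulk point.} Fix $x$ with $\rho(x)\ge4t_n$ and write $\rho,s,S$ for the values at $x$. By Lemma~\ref{lem:local}(b), $\|s\|\le2\log(C_0n)$. Hence for $n\ge n_0(d,\beta,L)$ we have $S\le(\log n)^2$, that is $rS\le1$, and $e^{(\|s\|+L)r}-1\le1/(4\|K\|_1)$. By Lemma~\ref{lem:local}(a) and $1-e^{-a}\le e^a-1$,
\begin{equation}\label{eq:flat}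
|\rho(y)-\rho|\le\frac{\rho}{4\|K\|_1}\le\frac\rho4\qquad\text{for }\|y-x\|\le r .
\end{equation}

\medskip\noindent\emph{Step 3: the pilot.} Let $p=\mathbb{P}(\|X-x\|\le r)$ and let $\hat p=v_dr^d\tilde\rho(x)$ be the corresponding empirical frequency. By \eqref{eq:flat}, $\frac34\rho v_dr^d\le p\le\frac54\rho v_dr^d$. If $|\hat p-p|\le p/3$, then $\tilde\rho(x)$ lies between $\frac23\cdot\frac34\rho$ and $\frac43\cdot\frac54\rho$, so the event $E_1=\{\rho/2\le\tilde\rho(x)\le2\rho\}$ occurs. Inequality \eqref{eq:bernstein} with $M=1$, $\sigma^2=p$, $t=p/3$ gives $\mathbb{P}(E_1^c)\le2e^{-mp/20}$. Since $m\ge n/3$,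
\[
mp\ge c\,nt_nr^d=c\,(\log n)^{2\nu-2d}=c\,(\log n)^{4\beta+4},
\]
so $\mathbb{P}(E_1^c)\le n^{-4}$ for large $n$. On $E_1$ we have $\tilde\rho(x)\ge2t_n$, so $h$ is defined, $h\le r$, and
\begin{equation}\label{eq:hsize}
2^{-1/\nu}(n\rho)^{-1/\nu}\le h\le2^{1/\nu}(n\rho)^{-1/\nu}.
\end{equation}
In Steps 4 and 5 we condition on $X_1,\dots,X_m$, assume $E_1$, and write $\mathbb{P}',\mathbb{E}'$ for conditional probability and expectation. Then $h$ is a constant, and by \eqref{eq:flat}
\begin{equation}\label{eq:window}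
\mathbb{P}'(\|X_i-x\|\le h)\le\tfrac54v_dh^d\rho\qquad(m<i\le2m).
\end{equation}

\medskip\noindent\emph{Step 4: the denominator.} By $\int K=1$ and \eqref{eq:flat}, $|\mathbb{E}'\hat\rho(x)-\rho|=|\int K_h(x-y)(\rho(y)-\rho)\,dy|\le\rho/4$. The summands of $\hat\rho(x)$ are bounded by $\|K\|_\infty h^{-d}$, and by \eqref{eq:window} their variance is at most $Ch^{-d}\rho$. Inequality \eqref{eq:bernstein} with $t=\rho/4$ has exponent $m\rho^2/16$ divided by at most $Ch^{-d}\rho$, so $\mathbb{P}'(|\hat\rho(x)-\mathbb{E}'\hat\rho(x)|>\rho/4)\le2e^{-cn\rho h^d}$. By \eqref{eq:hsize},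
\[
n\rho h^d\ge c\,(n\rho)^{(2\beta+2)/\nu}\ge c\,(nt_n)^{(2\beta+2)/\nu}=c\,(\log n)^{4\beta+4}.
\]
So $E_2=\{\hat\rho(x)\ge\rho/2\}$ satisfies $\mathbb{P}'(E_2^c)\le n^{-4}$ for large $n$.

\medskip\noindent\emph{Step 5: the numerator.} Let $V=\hat g(x)-s\hat\rho(x)$, the average of the $m$ conditionally independent vectors $Y_i=(\nabla K_h)(x-X_i)-sK_h(x-X_i)$. Since $(\nabla K_h)(x-y)=-\nabla_y[K_h(x-y)]$, integration by parts and $\nabla\rho(y)=s(y)\rho(y)$ give
\[
\mathbb{E}'V=\int K_h(x-y)\bigl(\nabla\rho(y)-s\rho(y)\bigr)dy=\int K_h(x-y)\bigl(s(y)-s(x)\bigr)\rho(y)\,dy .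
\]
As $hS\le rS\le1$, Lemma~\ref{lem:bias} gives $\|\mathbb{E}'V\|\le CS^k\rho h^\beta$. Also $\|s\|\le1/h$, so $\|Y_i\|\le(\|\nabla K\|_\infty+\|K\|_\infty)h^{-d-1}$, and $Y_i=0$ unless $\|X_i-x\|\le h$. By \eqref{eq:window}, $\mathbb{E}'\|Y_i\|^2\le C\rho h^{-d-2}$. Therefore, using \eqref{eq:hsize},
\[
\frac{\mathbb{E}'\|V\|^2}{\rho}\le CS^{2k}\rho h^{2\beta}+\frac{C}{nh^{d+2}}\le CS^{2k}\rho\,(n\rho)^{-2\beta/\nu}+\frac{C(n\rho)^{\gamma}}{n}\le CS^{2k}n^{-(1-\gamma)}\rho^\gamma ,
\]
because $2\beta/\nu=1-\gamma$ makes both $\rho(n\rho)^{-2\beta/\nu}$ and $n^{-1}(n\rho)^\gamma$ equal to $n^{-(1-\gamma)}\rho^\gamma$.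

\medskip\noindent\emph{Step 6: the error at $x$.} The projection $\Pi$ is $1$-Lipschitz and fixes $s$, since $\|s\|\le(\log n)^2$. On $E_1\cap E_2$, identity \eqref{eq:ratio} gives $\|\hat s(x)-s\|\le\|V\|/\hat\rho(x)\le2\|V\|/\rho$. The complement of $E_1\cap E_2$ has probability at most $2n^{-4}$, and on it $\|\hat s(x)-s\|\le2(\log n)^2$. Hence
\[
\rho\,\mathbb{E}\|\hat s(x)-s\|^2\le\frac4\rho\,\mathbb{E}\bigl[\mathbf{1}_{E_1}\mathbb{E}'\|V\|^2\bigr]+\frac{8(\log n)^4}{n^4}\rho\le CS^{2k}n^{-(1-\gamma)}\rho^\gamma+\frac{8(\log n)^4}{n^4}\rho .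
\]

\medskip\noindent\emph{Step 7: integration.} The last term integrates to at most $C/n$, which is below both rates. For the other we use \eqref{eq:high} with $t=4t_n\ge1/n$ and \eqref{eq:gamma-eta}. If $q>q_*$, the bulk contributes $Cn^{-(1-\gamma)}$, and \eqref{eq:step1} is also at most $Cn^{-(1-\gamma)}$ because $1-\eta>1-\gamma$. If $q=q_*$, the bulk contributes $C(\log n)^{2k+1}n^{-(1-\gamma)}$, and $\gamma=\eta$. If $q<q_*$, it contributes $C(\log n)^{2k}n^{-(1-\gamma)}n^{\eta-\gamma}=C(\log n)^{2k}n^{-(1-\eta)}$. In the last two cases \eqref{eq:step1} has the required form.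
\end{proof}

Proposition~\ref{prop:upper} gives the upper bounds in Theorem~\ref{thm:moment}, and with $q=q_*+1$ the upper bound in Theorem~\ref{thm:subg}(1). No logarithm survives for $q>q_*$ because the strict inequality $\gamma>\eta$ leaves a power to spare twice: a power of $n$ absorbs the logarithms in \eqref{eq:step1}, and a power of $\rho$ absorbs $S^{2k}$ in \eqref{eq:high}.

\section{The lower bounds}\label{sec:lower}

\subsection{A hypercube of perturbations}

The two-point argument of Section~\ref{sec:threshold} hides one bit from the statistician. We now hide one bit in each of many disjoint cubes, by adding or not adding a bump of the size found in Section~\ref{sec:heur}, and add up the losses. We perturb the density rather than its logarithm, by functions of integral zero, so that the normalization is preserved and the cubes do not interact.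

Fix $b\in C_c^\infty((-\frac12,\frac12)^d)$ with $b\not\equiv0$, $\int b=0$ and $\|b\|_\infty\le\frac13$, for instance a small multiple of $\partial_1w$ for a nonzero $w\in C_c^\infty((-\frac12,\frac12)^d)$. It depends only on $d$.

\begin{lemma}\label{lem:cube}
Let $\beta>0$, $\kappa,h\in(0,1]$, $\lambda>0$ and $\Lambda\ge1$. Let $\rho_0$ be a positive $C^\infty$ probability density and let $Q_j=x_j+h(-\frac12,\frac12)^d$, $1\le j\le N$, be disjoint cubes on which $\lambda\le\rho_0\le\Lambda\lambda$. For $\omega\in\{0,1\}^N$ let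
\[
\rho_\omega=\rho_0+\sum_{j=1}^N\omega_j\xi_j,\qquad\xi_j(x)=\kappa\lambda h^{\beta+1}\,b\Bigl(\frac{x-x_j}h\Bigr).
\]
\begin{enumerate}
\item[(i)] $\rho_\omega$ is a smooth probability density and $(1-\frac\kappa3)\rho_0\le\rho_\omega\le(1+\frac\kappa3)\rho_0$.
\item[(ii)] If $\|D^i\log\rho_0\|\le B$ on $\bigcup_jQ_j$ for $1\le i\le k+2$, then $\nabla\log(\rho_\omega/\rho_0)$ is $(C_1\kappa,\beta)$-H\"older with $C_1=C_1(d,\beta,B)$.
\item[(iii)] If $n\kappa^2\lambda h^\nu\|b\|_2^2\le\frac13$, then every estimator satisfies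
\[
\max_\omega\mathbb{E}_\omega\,\ell(\hat s,\rho_\omega)\ge c_1\kappa^2\lambda Nh^{2\beta+d},\qquad c_1=\frac{3\|b\|_2^2}{64\Lambda^2},
\]
where $\mathbb{E}_\omega$ is expectation under $\rho_\omega^{\otimes n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\int\xi_j=0$, the function $\xi_j$ is supported in $Q_j$, and there $|\xi_j|\le\frac\kappa3\lambda\le\frac\kappa3\rho_0$.

(ii) Let $v=\lambda/\rho_0=\exp(\log\lambda-\log\rho_0)$. On $\bigcup_jQ_j$ we have $v\le1$, and \eqref{eq:faa} gives $\|D^iv\|\le C(k,B)$ for $0\le i\le k+2$. The function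
\[
\Delta=\frac{\rho_\omega}{\rho_0}-1=\kappa h^{\beta+1}\,v\sum_j\omega_j\,b\Bigl(\frac{\cdot-x_j}h\Bigr)
\]
is smooth on $\mathbb{R}^d$, has compact support in $\bigcup_jQ_j$, and satisfies $|\Delta|\le\frac13$. At each point at most one term of the sum is nonzero, and each derivative falling on $b$ costs a factor $h^{-1}\ge1$. So \eqref{eq:leibniz} gives $\|D^i\Delta\|\le C\kappa h^{\beta+1-i}$ on $\mathbb{R}^d$ for $0\le i\le k+2$. Let $\psi=\log(1+\Delta)=\log(\rho_\omega/\rho_0)$. The derivatives of $t\mapsto\log(1+t)$ are bounded on $[-\frac13,\frac13]$, and in \eqref{eq:faa} a partition of $\{1,\dots,i\}$ into $l\ge1$ blocks contributes at most $C\kappa^lh^{l(\beta+1)-i}\le C\kappa h^{\beta+1-i}$. Thus $\|D^i\psi\|\le C\kappa h^{\beta+1-i}$ for $1\le i\le k+2$. For $2\le i\le k+1$ the exponent is positive, so $\|D^{i-1}\nabla\psi\|\le C\kappa$. Finally \eqref{eq:interp} applies with $a=C\kappa h^\theta$ and $a'=C\kappa h^{\theta-1}$, and $a^{1-\theta}(a')^\theta=C\kappa h^{\theta(1-\theta)+(\theta-1)\theta}=C\kappa$.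

(iii) Let $s_\omega$ be the score of $\rho_\omega$. On $Q_j$ we have $\rho_\omega=\rho_0+\omega_j\xi_j$, so $s_\omega=\nabla\log\rho_0+\omega_j\nabla f_j$ with $f_j=\log(1+\xi_j/\rho_0)\in C_c^\infty(Q_j)$.

\emph{Separation.} We know the size of $f_j$ and need a lower bound on its gradient. On a segment $I$ of length $h$ crossing $Q_j$ in the first coordinate direction, $f_j$ vanishes at the endpoints, so $f_j^2\le h\int_I(\partial_1f_j)^2$ by the Cauchy--Schwarz inequality. Integrating over $Q_j$ gives $\int f_j^2\le h^2\int\|\nabla f_j\|^2$. Moreover $|\log(1+t)|\ge\frac34|t|$ for $|t|\le\frac13$, because the derivative is at least $\frac34$, and $\int\xi_j^2=\kappa^2\lambda^2h^\nu\|b\|_2^2$. Hence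
\[
\int_{Q_j}\|\nabla f_j\|^2\ge\frac1{h^2}\cdot\frac9{16\Lambda^2\lambda^2}\int\xi_j^2=\frac{9\kappa^2\|b\|_2^2}{16\Lambda^2}\,h^{2\beta+d}=:\delta^2 .
\]

\emph{Indistinguishability.} Let $\omega,\omega'$ differ only in coordinate $j$. By (i), $\rho_{\omega'}\ge\frac23\lambda$ on $Q_j$, so
\[
\operatorname{KL}(\rho_\omega^{\otimes n}\|\rho_{\omega'}^{\otimes n})\le n\int\frac{\xi_j^2}{\rho_{\omega'}}\le\tfrac32\,n\kappa^2\lambda h^\nu\|b\|_2^2\le\tfrac12 .
\]

\emph{Summation.} Let $U_{j,\omega}=\int_{Q_j}\|\hat s-s_\omega\|^2dx$. By \eqref{eq:parallelogram}, $U_{j,\omega}+U_{j,\omega'}\ge\delta^2/2$ for every sample, so \eqref{eq:twopoint} gives $\mathbb{E}_\omega U_{j,\omega}+\mathbb{E}_{\omega'}U_{j,\omega'}\ge\delta^2/4$. The set $\{0,1\}^N$ splits into $2^{N-1}$ such pairs, so $2^{-N}\sum_\omega\mathbb{E}_\omega U_{j,\omega}\ge\delta^2/8$. Since $\ell(\hat s,\rho_\omega)\ge\frac23\lambda\sum_jU_{j,\omega}$, the average of the risks over $\omega$, and hence their maximum, is at least $\frac23\lambda N\delta^2/8=c_1\kappa^2\lambda Nh^{2\beta+d}$.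
\end{proof}

The rate $n^{-2\beta/\nu}$ is obtained by filling a fixed cube with small bumps.

\begin{lemma}\label{lem:grid}
Let $\rho_0$ be a positive $C^\infty$ density, $\kappa\in(0,1]$, $\lambda=\min_{[0,1]^d}\rho_0$ and $\Lambda=\lambda^{-1}\max_{[0,1]^d}\rho_0$. For $n\ge1$ let $J=\lceil(3\kappa^2\lambda\|b\|_2^2n)^{1/\nu}\rceil$, and let $\rho_\omega$ be the densities of Lemma~\ref{lem:cube} for $h=1/J$ and the $N=J^d$ open cubes of the grid of mesh $h$ in $(0,1)^d$. Then every estimator satisfies $\max_\omega\mathbb{E}_\omega\ell(\hat s,\rho_\omega)\ge c\,n^{-2\beta/\nu}$ with $c=c(d,\beta,\kappa,\rho_0)>0$, and Lemma~\ref{lem:cube}(ii) holds with a constant $C_1$ that depends only on $(d,\beta,\rho_0)$.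
\end{lemma}

\begin{proof}
The choice of $J$ gives $n\kappa^2\lambda h^\nu\|b\|_2^2\le\frac13$ and $J\le1+(3\lambda\|b\|_2^2n)^{1/\nu}\le Cn^{1/\nu}$. Since $Nh^d=1$, Lemma~\ref{lem:cube}(iii) gives the lower bound $c_1\kappa^2\lambda J^{-2\beta}$. For $B$ take the maximum of $\|D^i\log\rho_0\|$ over $[0,1]^d$ and $1\le i\le k+2$.
\end{proof}

It remains to choose $\rho_0$ and $\kappa$ so that all $\rho_\omega$ belong to the class.

\subsection{Subgaussian densities}

The hypothesis $L>\alpha^{-2}$ provides a Gaussian $N(0,\sigma^2I)$ that satisfies both constraints strictly: $\sigma<\alpha$ and $\sigma^{-2}<L$. The slack in $L$ absorbs a small H\"older perturbation. The slack in $\alpha$ needs more care. The bound $\rho_\omega\le(1+\frac\kappa3)\rho_0$ gives $\mathbb{E}e^{\langle u,X\rangle}\le(1+\frac\kappa3)e^{\sigma^2\|u\|^2/2}$, which is not centered at the mean of $\rho_\omega$ and is too weak near $u=0$. Both defects disappear if we bound the Hessian of the logarithmic moment generating function instead.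

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:subg}(1)]
Let $\sigma^2=\frac12(L^{-1}+\alpha^2)$, so that $L^{-1}<\sigma^2<\alpha^2$, and $\rho_0=N(0,\sigma^2I)$. Let $C_1$ be as in Lemma~\ref{lem:grid} and choose $\kappa\in(0,1]$ so small that
\[
\frac{1+\kappa/3}{1-\kappa/3}\,\sigma^2\le\alpha^2,\qquad\sigma^{-2}+C_1\kappa\le L .
\]
By Lemma~\ref{lem:grid} it suffices to show $\rho_\omega\in\mathcal{P}_{\alpha,L,\beta}$ for all $\omega$.

The score of $\rho_\omega$ is $-x/\sigma^2+\nabla\log(\rho_\omega/\rho_0)$. The linear part is $(\sigma^{-2},\beta)$-H\"older because $\beta\ge1$, so the sum is $(L,\beta)$-H\"older.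

Let $M_\omega(u)=\int e^{\langle u,x\rangle}\rho_\omega\,dx$, define $M_0$ in the same way from $\rho_0$, and put $\Psi=\log M_\omega$. Since $\rho_\omega\le\frac43\rho_0$ we may differentiate under the integral: $\Psi(0)=0$, $\nabla\Psi(0)$ is the mean $\mu_\omega$ of $\rho_\omega$, and $\nabla^2\Psi(u)$ is the covariance matrix of the tilted density $\rho_\omega^u=e^{\langle u,x\rangle}\rho_\omega/M_\omega(u)$. Completing the square shows that $e^{\langle u,x\rangle}\rho_0/M_0(u)$ is the density $\rho_0^u$ of $N(\sigma^2u,\sigma^2I)$. By Lemma~\ref{lem:cube}(i), $M_\omega\ge(1-\frac\kappa3)M_0$, and so $\rho_\omega^u\le\frac{1+\kappa/3}{1-\kappa/3}\rho_0^u$. A variance is at most the mean squared distance to any constant, so for a unit vector $e$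
\[
\langle e,\nabla^2\Psi(u)e\rangle\le\int\langle e,x-\sigma^2u\rangle^2\rho_\omega^u\,dx\le\frac{1+\kappa/3}{1-\kappa/3}\,\sigma^2\le\alpha^2 .
\]
Taylor's formula gives $\Psi(u)\le\langle u,\mu_\omega\rangle+\alpha^2\|u\|^2/2$, which is the subgaussian inequality. All choices depend only on $(d,\alpha,L,\beta)$, and the bound holds for every $n\ge1$.
\end{proof}

Together with Sections~\ref{sec:threshold} and~\ref{sec:upper}, this completes the proof of Theorem~\ref{thm:subg}.

\subsection{Moment classes: the bulk}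

For $\beta<1$ a linear field is not $\beta$-H\"older at large distances, so the Gaussian is no longer available. We use densities with exponential tails, whose scores are bounded. Let $\langle x\rangle=\sqrt{1+\|x\|^2}\ge\|x\|$. All derivatives of $\langle x\rangle$ of order at least $1$ are bounded: $\partial_i\langle x\rangle=x_i\langle x\rangle^{-1}$, and differentiating $x^a\langle x\rangle^{-l}$ with $|a|\le l$ produces a linear combination of terms of the same form, each bounded by $1$. Let
\[
g(x)=Z^{-1}e^{-\langle x/\tau\rangle},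
\]
with $Z$ the normalizing constant. By scaling, $\int\|x\|^qg$ is proportional to $\tau^q$, and we fix $\tau=\tau(d,q,A)\le1$ with $\int\|x\|^qg\le A^q/4$. There is $B_g$ with $\|D^i\log g\|\le B_g$ on $\mathbb{R}^d$ for $1\le i\le k+2$, so $\nabla\log g$ is $(2B_g,\beta)$-H\"older by \eqref{eq:interp}.

Apply Lemma~\ref{lem:grid} with $\rho_0=g$ and $\kappa=1$, and let $C_1'$ be the resulting constant. Then $\int\|x\|^q\rho_\omega\le\frac43\cdot\frac{A^q}4\le A^q$ and the score of $\rho_\omega$ is $(2B_g+C_1',\beta)$-H\"older. Therefore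
\begin{equation}\label{eq:lower-bulk}
\mathcal{R}_n(\mathcal{M}_{q,A,L,\beta})\ge c\,n^{-2\beta/\nu}\qquad\text{for }L\ge2B_g+C_1' .
\end{equation}

\subsection{Moment classes: the plateau}

We now build the plateau of Section~\ref{sec:heur} and place unit bumps on it. The base density is a mixture of $g$, which carries most of the mass, and a nearly uniform density on a ball of radius $R$. The difficulty is that its score must be H\"older with a constant independent of $R$.

\paragraph{The nearly uniform density.} Let $\chi\in C^\infty(\mathbb{R})$ be nondecreasing with $\chi=0$ on $(-\infty,0]$ and $\chi=1$ on $[1,\infty)$, and let $\Theta(t)=\int_{-\infty}^t\chi$. Then $\Theta\ge0$, $\Theta=0$ on $(-\infty,0]$, $\Theta(t)\ge t-1$ for all $t$, and all derivatives of $\Theta$ of order at least $1$ are bounded. For $R\ge2$ let $u_R=Z_R^{-1}e^{-\Theta(\langle x\rangle-R)}$. It equals $Z_R^{-1}$ on the ball $\{\langle x\rangle\le R\}$ of radius $\sqrt{R^2-1}\ge R/2$, so $Z_R\ge cR^d$. Since $\Theta(\langle x\rangle-R)\ge\|x\|-R-1$,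 polar coordinates with $\|x\|=R+t\le R(1+t)$ give, for $q'\in\{0,q\}$,
\[
\int\|x\|^{q'}e^{-\Theta(\langle x\rangle-R)}dx\le v_dR^{d+q'}+CR^{d+q'-1}\int_0^\infty(1+t)^{d+q'-1}e^{1-t}dt\le CR^{d+q'} .
\]
Thus $cR^d\le Z_R\le CR^d$ and $\int\|x\|^qu_R\le CR^q$.

\paragraph{The mixture.} Let $\epsilon=c_0R^{-q}$ with $c_0\le\frac12$ so small that $\epsilon\int\|x\|^qu_R\le A^q/4$ for all $R\ge2$. Put
\[
\rho_0=(1-\epsilon)g+\epsilon u_R,\qquad\lambda=\epsilon/Z_R,\qquad\text{so that}\quad cR^{-d-q}\le\lambda\le C_2R^{-d-q}.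
\]
Write $\log\rho_0=G(a_1,a_2)$ with $G(a_1,a_2)=\log(e^{a_1}+e^{a_2})$, $a_1=\log((1-\epsilon)g)$ and $a_2=\log(\epsilon u_R)$. The derivatives of $a_1$ of orders $1,\dots,k+2$ are bounded by $B_g$. Those of $a_2$ are the derivatives of $-\Theta(\langle x\rangle-R)$, and are bounded uniformly in $R$ by \eqref{eq:faa}; the constants $\log\epsilon$ and $\log Z_R$ do not appear. With $w_i=e^{a_i}/(e^{a_1}+e^{a_2})\in[0,1]$ we have $\partial_iG=w_i$ and $\partial_jw_i=w_i(\delta_{ij}-w_j)$, so every partial derivative of $G$ of order at least $1$ is a polynomial in $w_1,w_2$ and is bounded. By \eqref{eq:faa} there is $B$, independent of $R$, with $\|D^i\log\rho_0\|\le B$ on $\mathbb{R}^d$ for $1\le i\le k+2$, and $\nabla\log\rho_0$ is $(2B,\beta)$-H\"older. It matters here that the first derivatives of $a_1$ and $a_2$ are bounded, since $D^2\log\rho_0$ contains the term $w_1w_2(\nabla a_1-\nabla a_2)^{\otimes2}$.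

\paragraph{The cubes.} Take $h=\kappa=1$ and let $Q_1,\dots,Q_N$ be the open unit cubes centered at points of $\mathbb{Z}^d$ that are contained in the shell $\{R/2\le\|x\|\le\sqrt{R^2-1}\}$. A unit cube has diameter $\sqrt d$, so these cubes cover almost all of $\{R/2+\sqrt d\le\|x\|\le\sqrt{R^2-1}-\sqrt d\}$, and comparing volumes gives $N\ge cR^d$ for $R\ge R_0$. On the shell $\epsilon u_R=\lambda$ and $g\le Z^{-1}e^{-R/(2\tau)}$, which is at most $\lambda$ once $R_0$ is large enough. So $\lambda\le\rho_0\le2\lambda$ on the cubes, and $\Lambda=2$.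

\paragraph{Conclusion.} By Lemma~\ref{lem:cube}(i), $\int\|x\|^q\rho_\omega\le\frac43(\frac{A^q}4+\frac{A^q}4)\le A^q$. By Lemma~\ref{lem:cube}(ii), the score of $\rho_\omega$ is $(2B+C_1'',\beta)$-H\"older with $C_1''=C_1(d,\beta,B)$ independent of $R$. Take $R=(3C_2\|b\|_2^2n)^{1/(d+q)}$, which exceeds $R_0$ for large $n$. Then $n\lambda\|b\|_2^2\le\frac13$, and Lemma~\ref{lem:cube}(iii) gives
\begin{equation}\label{eq:lower-tail}
\mathcal{R}_n(\mathcal{M}_{q,A,L,\beta})\ge c_1\lambda N\ge cR^{-q}\ge c\,n^{-q/(d+q)}\qquad\text{for }L\ge2B+C_1'' .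
\end{equation}

With $L_0=\max\{2B_g+C_1',\,2B+C_1''\}$, which depends only on $(d,q,A,\beta)$, the bounds \eqref{eq:lower-bulk} and \eqref{eq:lower-tail} give the lower bounds in Theorem~\ref{thm:moment}. Together with Proposition~\ref{prop:upper} this completes its proof.

\begin{remark}
Some tail assumption is necessary. Apply Lemma~\ref{lem:cube} to $\rho_0=u_R$ with the same cubes, $h=\kappa=\Lambda=1$ and $\lambda=Z_R^{-1}$. The scores are H\"older with a constant $L_1(d,\beta)$ independent of $R$, the condition $n\lambda\|b\|_2^2\le\frac13$ holds for large $R$, and $\lambda N\ge c$. So over all positive densities with $(L,\beta)$-H\"older score, $L\ge L_1$, the minimax risk is bounded below by a positive constant independent of $n$.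
\end{remark}

\begin{thebibliography}{1}
\bibitem{WWY} Andre Wibisono, Yihong Wu, Kaylee Yingxi Yang, \emph{Optimal score estimation via empirical Bayes smoothing}, arXiv:2402.07747 (2024).
\end{thebibliography}
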